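# A Bott projection that $k$-ary predicates cannot see: quantifier elimination and the CAR algebra

## 1. The Clifford projection over an even sphere

Fix $k\ge 1$ and put $D=2^k$. Choose anticommuting self-adjoint unitaries $\gamma_0,\dots,\gamma_{2k}\in M_D(\mathbb C)$ with
$$\gamma_0\gamma_1\cdots\gamma_{2k}=\lambda\cdot 1,\qquad \lambda\in\mathbb C\setminus\{0\}.$$
Such matrices exist by recursion. For $k=1$ take the Pauli matrices $\gamma_0=\sigma_3$, $\gamma_1=\sigma_1$, $\gamma_2=\sigma_2$; since $\sigma_1\sigma_2=i\sigma_3$, the product is $i\cdot 1$. If $\gamma_0,\dots,\gamma_{2k}$ work for $k$ with constant $\lambda$, then $\gamma_0\otimes\sigma_3,\dots,\gamma_{2k}\otimes\sigma_3,\ 1\otimes\sigma_1,\ 1\otimes\sigma_2$ anticommute, and their product is $\lambda\otimes\sigma_3^{2k+1}\sigma_1\sigma_2=\lambda\otimes\sigma_3(i\sigma_3)=i\lambda\cdot 1$.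

Let $X=S^{2k}\subset\mathbb R^{2k+1}$ with coordinates $x_0,\dots,x_{2k}$. Put $F=\sum_i x_i\gamma_i$ and
$$e=\tfrac12(1+F)\in M_D(C(X)).$$
By anticommutation $F^2=\sum_i x_i^2=1$, so $e$ is a projection. Each $\gamma_i$ has trace $0$, because $\gamma_l\gamma_i\gamma_l^*=-\gamma_i$ for $l\ne i$. So $e$ has constant rank $D/2$. For $k=1$,
$$e=\frac12\begin{pmatrix}1+x_0& x_1-ix_2\\ x_1+ix_2&1-x_0\end{pmatrix},$$
a rank-one projection over the $2$-sphere.

The point of the construction is to put operators in place of the coordinates. Let $A$ be a unital C*-algebra and let $\bar y=(y_1,\dots,y_{k+1})$ be a tuple from its unit ball. Put $x_{2j-1}=\mathrm{Re}\,y_j$ and $x_{2j}=\mathrm{Im}\,y_j$ for $1\le j\le k$, and $x_0=\mathrm{Re}\,y_{k+1}$, and define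
$$e(\bar y)=\tfrac12\Big(1+\sum_{i=0}^{2k}x_i\otimes\gamma_i\Big)\in M_D(A),\qquad p_0=1_{D/2}\oplus 0\in M_D(\mathbb C)\subset M_D(A).$$
The operator $e(\bar y)$ is self-adjoint. It is a projection only for special $\bar y$. The following expression asks whether it is close to a projection that is Murray–von Neumann equivalent to $p_0$:
$$\varphi_k(\bar y)=\min\Big\{1,\;8D\inf_{v}\max_{s,t}\max\big(\|(v^*v-e(\bar y))_{st}\|,\|(vv^*-p_0)_{st}\|\big)\Big\},\tag{1}$$
where $v=(v_{st})$ ranges over $D\times D$ matrices with entries in the unit ball of $A$.

This is what $e$ is for: $\varphi_k$ is a first-order formula in $k+1$ variables, and we shall prove that in the CAR algebra no supply of definable predicates in at most $k$ variables can express it without quantifiers, not even roughly. The number $2k$ appears twice. The sphere carrying $e$ has dimension $2k$, and a predicate of $k$ complex variables looks at $2k$ real coordinates.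

**Example (spin matrices, $k=1$).** Here is a tuple of matrices where $e(\bar y)$ has the "wrong" rank. Let $J_1,J_2,J_3$ be the self-adjoint spin-$j$ matrices on $\mathbb C^N$, $N=2j+1$, so that $[J_1,J_2]=iJ_3$ and cyclically, and $\sum J_i^2=j(j+1)$. Let $Z=\sum_iJ_i\otimes\sigma_i$. Using $\sigma_1\sigma_2=i\sigma_3=-\sigma_2\sigma_1$ and its cyclic versions,
$$Z^2=\sum_iJ_i^2\otimes1+i\big([J_1,J_2]\otimes\sigma_3+[J_2,J_3]\otimes\sigma_1+[J_3,J_1]\otimes\sigma_2\big)=j(j+1)-Z .$$
So $Z$ has eigenvalues $j$ and $-(j+1)$. Their multiplicities $m_\pm$ satisfy $m_++m_-=2N$ and, as $\mathrm{Tr}\,Z=0$, $jm_+=(j+1)m_-$. Hence $m_+=N+1$ and $m_-=N-1$. Put $x_0=\frac2NJ_3$, $x_1=\frac2NJ_1$, $x_2=\frac2NJ_2$, that is, $\bar a=(\frac2N(J_1+iJ_2),\frac2NJ_3)$. The nonzero entries of $J_1+iJ_2$ are $\sqrt{(j-m)(j+m+1)}\le j+\frac12=\frac N2$, one per row and column at most, so both entries of $\bar a$ are contractions. Now $e(\bar a)=\frac12(1+\frac2NZ)$ has eigenvalue $1-\frac1{2N}$ with multiplicity $N+1$ and $-\frac1{2N}$ with multiplicity $N-1$. It is within $\frac1{2N}$ of a projection of rank $N+1$, while $p_0\in M_2(M_N)$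 has rank $N$.

Compare $\bar a$ with a commuting tuple $\bar b$: choose $N$ points of $S^2$ that become equidistributed as $N\to\infty$, and let $x_i(\bar b)$ be the diagonal matrix of their $i$-th coordinates. Then $e(\bar b)$ is a direct sum of $N$ rank-one projections and has rank $N$. Yet a real linear combination of the $x_i$ hardly separates the two. Let $\alpha$ be a unit vector. Rotating by $SU(2)$, $\sum\alpha_ix_i(\bar a)$ is unitarily equivalent to $\frac2NJ_3$, with eigenvalues $\frac{2m}N$, $m=-j,\dots,j$, which tend to the uniform distribution on $[-1,1]$. The eigenvalues of $\sum\alpha_ix_i(\bar b)$ are the heights of the points in direction $\alpha$. The area of a spherical zone is proportional to its height, so they have the same limit distribution. The limit distribution function is continuous and strictly increasing on $[-1,1]$, so the two sorted lists are uniformly close, and there are unitaries $u$ with $\|u(\sum\alpha_ix_i(\bar a))u^*-\sum\alpha_ix_i(\bar b)\|\to0$. Our task is to produce this behavior for every finite list of $k$-tuples of $*$-polynomials, in place of linear combinations, and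 for every $k$.

## 2. Definable predicates, and what has to be proved

We work in continuous first-order logic. The language $L_{C^*}$ is the usual language of unital C*-algebras. The structure is split into sorts given by the closed operator-norm balls of radius $r>0$, and quantifiers ($\sup$ and $\inf$) range over these balls. Terms are interpreted as $*$-polynomials with complex coefficients and unit.

**Definition (definable predicate).** A predicate $P$, a real-valued function on products of balls of $A$, is definable in the $L_{C^*}$-theory of $A$ if on each product of sorts it is a uniform limit of interpretations of $L_{C^*}$-formulas. The same definition then interprets $P$ in every model of $\mathrm{Th}(A)$, so every model becomes an $L_{C^*}\cup\{P\}$-structure. The number of algebra variables of $P$ is its arity.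

On a product of sorts a formula is bounded, uniformly continuous in norm, and invariant under automorphisms. A uniform limit inherits all three properties, so a definable predicate has them.

**Definition (quantifier-free formula).** In a language expanded by definable predicates, the atomic formulas are $\|t(\bar x)\|$ and $P(t_1(\bar x),\dots,t_j(\bar x))$, with $t,t_i$ terms and $j$ the arity of $P$. Quantifier-free formulas are continuous functions of finitely many atomic formulas.

**Definition (quantifier elimination).** $A$ has quantifier elimination in $L$ if for every $L$-formula $\varphi(\bar x)$, with $\bar x$ ranging over given sorts, and every $\varepsilon>0$ there is a quantifier-free $L$-formula $\psi(\bar x)$ such that $|\varphi^M(\bar a)-\psi^M(\bar a)|<\varepsilon$ for every model $M$ of the $L$-theory of $A$ and every $\bar a$ from the corresponding sorts of $M$.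

**Example (a quantifier that can be removed).** For $x$ in the unit ball let $h=\mathrm{Re}\,x$, and consider $\inf_y\|h-y^*y\|$ with $y$ in the unit ball. Taking $y=h_+^{1/2}$ gives the value $\|h_-\|$. No $y$ does better, since $\|h-y^*y\|\le c$ implies $h\ge -c$. If polynomials $q_m$ tend to $\max(0,-t)$ uniformly on $[-1,1]$, then the quantifier-free formulas $\|q_m(\mathrm{Re}\,x)\|$ converge uniformly to $\inf_y\|h-y^*y\|$.

The CAR algebra $A$ is the direct limit of $M_2(\mathbb C)\hookrightarrow M_4(\mathbb C)\hookrightarrow\cdots$ under $a\mapsto a\otimes1_2$. A theorem of Eagle, Farah, Goldbring, Kirchberg and Vignati says that the only separable C*-algebras with quantifier elimination in $L_{C^*}$ itself are $\mathbb C$, $\mathbb C^2$, $M_2(\mathbb C)$ and $C(\text{Cantor set})$. The problem, from Christopher J. Eagle and Todd Schmid, "Concrete Barriers to Quantifier Elimination in Finite-Dimensional C*-algebras" (arXiv:1905.12153, 2019), asks whether finitely many extra definable predicates $P_1,\dots,P_n$ can give the CAR algebra quantifier elimination in $L_{C^*}\cup\{P_1,\dots,P_n\}$.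

**Example (no extra predicates).** That $L_{C^*}$ alone fails for the CAR algebra can be seen by hand. Let $p,q\in A$ be projections of trace $\frac12$ and $\frac14$. For every term $t$, $\|t(p)\|=\|t(q)\|$, since both depend only on the spectrum $\{0,1\}$; so no quantifier-free formula separates $p$ from $q$. But $\inf_v\max(\|v^*v-x\|,\|vv^*-(1-x)\|)$ is $0$ at $x=p$ and at least $\frac14$ at $x=q$. Indeed, a value below $\frac14$ would put the spectra of $v^*v$ and $vv^*$ within $\frac14$ of $\{0,1\}$. The spectral projections of $v^*v$ and $vv^*$ for $(\frac12,\infty)$ would be equivalent to each other by polar decomposition, and within $\frac12$ of $q$ and $1-q$. So $q$ and $1-q$ would be equivalent and $\frac14=\frac34$.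

In this example the trace separates $p$ from $q$, and it is natural to propose the trace as an extra predicate. The spin matrices warn against this: there the trace of $E$ (normalized on $M_N$) exceeds that of $p_0$ only by $\frac1N$, which is as small as we like, while the formula $\varphi_1$ jumps from $0$ to $1$, as Section 8 will show.

Recall that a unital C*-algebra $A$ is *stably finite* if in every $M_m(A)$, $v^*v=1$ implies $vv^*=1$. Then no projection $p\in M_m(A)$ is equivalent to a proper subprojection $p'$: otherwise $1=p+(1-p)$ would be equivalent to $p'+(1-p)<1$. We use the following condition on a (nonzero) unital C*-algebra $A$.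

**Condition (H).** $A$ is stably finite, and for every $N_0$ there is a unital $*$-homomorphism into $A$ from a nonzero finite-dimensional C*-algebra all of whose simple summands $M_N$ have $N\ge N_0$.

The CAR algebra satisfies (H). It contains $M_{2^l}$ unitally for all $l$. The normalized traces of the $M_{2^l}$ define a trace $\tau$ on $A$. The set of $x$ with $\tau(x^*x)=0$ is a proper closed ideal, and $A$ is simple, so $\tau$ is faithful. Then $\tau\otimes\mathrm{Tr}$ is faithful on $M_m(A)$, and $v^*v=1$ gives $(\tau\otimes\mathrm{Tr})(1-vv^*)=0$, so $vv^*=1$. On the other hand $M_n(\mathbb C)$ fails (H) for $N_0>n$, since a nonzero homomorphism $M_N\to M_n$ needs $N\le n$.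

**Theorem 1.** Let $A$ satisfy (H), $k\ge1$, and let $L_k$ be $L_{C^*}$ expanded by *all* definable predicates of arity $\le k$. For every quantifier-free $L_k$-formula $\psi(\bar y)$ in $k+1$ variables ranging over the unit ball, $\sup_{\bar y}|\varphi_k(\bar y)-\psi(\bar y)|\ge\frac12$ in $A$. This is sharp: the constant $\psi=\frac12$ gives equality. So quantifier-free $L_k$-formulas approximate $\varphi_k$ no better than a constant.

**Corollary 2.** For the CAR algebra there is no finite collection of definable predicates $P_1,\dots,P_n$ with quantifier elimination in $L_{C^*}\cup\{P_1,\dots,P_n\}$. Any family of definable predicates giving quantifier elimination has unbounded arity.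

**Corollary 3.** Theorem 1 applies to every unital AF algebra without nonzero finite-dimensional quotients (in particular to all infinite-dimensional UHF algebras and all unital infinite-dimensional simple AF algebras) and to every II$_1$ factor regarded as a C*-algebra. Moreover, a unital simple AF algebra has quantifier elimination in $L_{C^*}$ plus finitely many definable predicates if and only if it is finite-dimensional; for $M_n(\mathbb C)$ the single predicate $\mathrm{Re}\,\mathrm{tr}$ suffices.

**Proof of Corollary 2 from Theorem 1.** Suppose all predicates of a family have arity $\le k$, where we may take $k\ge1$. By Theorem 1, $\varphi_k$ is not within $\frac14$ of any quantifier-free formula, already in the model $A$. So the family does not give quantifier elimination. A finite family has bounded arity. $\square$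

Thus the answer to the problem is no, and for every $k$ some $(k+1)$-ary formula is not captured by all $k$-ary definable predicates together.

## 3. Commuting tuples and exact matching both fail

To prove Theorem 1 we look for tuples $\bar a,\bar b$ with $\varphi_k(\bar a)=1$ and $\varphi_k(\bar b)=0$ that a given quantifier-free $L_k$-formula barely separates. Such a formula sees $\bar a$ only through finitely many $k$-tuples of terms $t(\bar a)=(t_1(\bar a),\dots,t_k(\bar a))$, and each of these only up to unitary conjugation and small perturbation. So we want $t(\bar a)$ and $t(\bar b)$ to be unitarily equivalent, or nearly so, with a unitary that may depend on $t$. We look inside large matrix algebras $M_N$. Two simplifications suggest themselves, and both must be given up.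

The first is to let both tuples satisfy the relations of the sphere exactly: commuting self-adjoint $x_i$ with $\sum x_i^2=1$. Then they can be diagonalized together, $e$ becomes a direct sum of $N$ evaluations at points of $X$, and its rank is $ND/2$, the rank of $p_0$. So $\varphi_k=0$ on both. Being close to such a tuple is no better. If $\bar b$ is commuting in this sense, $\sum_i\|x_i(\bar a)-x_i(\bar b)\|<1$ and $\|e(\bar a)-E\|<\frac18$ for a projection $E$, then $\|E-e(\bar b)\|<\frac12+\frac18<1$, so $E$ has rank $ND/2$. Therefore $\bar a$ has to satisfy the relations of the sphere approximately while staying away from the tuples that satisfy them exactly. The spin matrices do this.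

The second is to fix $\bar a,\bar b\in M_N$ and ask that $t(\bar a)$ and $t(\bar b)$ be unitarily equivalent for all $t$. This is impossible, even with single terms in place of $k$-tuples, by the next lemma applied to the terms $t=\omega$. We shall use the lemma again in Section 9. Here $\mathrm{tr}$ is the normalized trace.

**Lemma 4.** If $\bar a,\bar b$ are tuples in $M_N$ with $\mathrm{tr}\,\omega(\bar a)=\mathrm{tr}\,\omega(\bar b)$ for all $*$-words $\omega$, then $\bar b=u\bar au^*$ for some unitary $u\in M_N$.

**Proof.** For a $*$-polynomial $q$ we have $\mathrm{tr}(q(\bar a)^*q(\bar a))=\mathrm{tr}(q(\bar b)^*q(\bar b))$ by linearity. As $\mathrm{tr}$ is faithful, $q(\bar a)=0$ iff $q(\bar b)=0$. So $q(\bar a)\mapsto q(\bar b)$ is a well-defined trace-preserving unital $*$-isomorphism $C^*(1,\bar a)\to C^*(1,\bar b)$. The identity representation of $C^*(1,\bar a)$ on $\mathbb C^N$ and this isomorphism, viewed as a representation on $\mathbb C^N$, have the same character. Representations of a finite-dimensional C*-algebra with equal characters are unitarily equivalent. $\square$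

So if $t(\bar a)$ and $t(\bar b)$ were unitarily equivalent for every single term $t$, then $\bar a$ and $\bar b$ would be unitarily equivalent and $\varphi_k$ would agree on them. The order of choices must be: first the finitely many $t$'s and a tolerance $\delta>0$, then $\bar a$ and $\bar b$, in $M_N$ with $N$ large. The target is the following.

**Proposition 11** (proved in Section 7). Let $t^{(1)},\dots,t^{(s)}$ be $k$-tuples of $*$-polynomials in $k+1$ variables and $\delta>0$. There are a nonzero integer $d$ and $N_1$ such that for every $N\ge N_1$ there are $(k+1)$-tuples $\bar a,\bar b$ of contractions in $M_N$ with: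

1. for each $i$ there is a unitary $u_i\in M_N$ with $\|u_it^{(i)}_l(\bar a)u_i^*-t^{(i)}_l(\bar b)\|<\delta$ for $l=1,\dots,k$;
2. $e(\bar b)\in M_D(M_N)$ is a projection of rank $ND/2$;
3. there is a projection $E\in M_D(M_N)$ of rank $ND/2+d$ with $\|e(\bar a)-E\|<1/8$.

The idea is to obtain both tuples by truncating infinite-dimensional representations. On a separable Hilbert space take two representations $\rho_1$ and $\rho_0=W\rho_1W^*$ of $C(X)$ that differ by compact operators. Cutting $\rho_1$ to $M_N$ gives $\bar b$, and cutting $\rho_0$ gives $\bar a$. The rank difference $d$ will be an index, the pairing of $W$ with the class $[e]\in K^0(X)$. A $k$-tuple $t$ of $*$-polynomials, evaluated on the sphere, is a map $X\to\mathbb C^k=\mathbb R^{2k}$. The class of $e$ does not come from any subset of $\mathbb R^{2k}$, and so after pulling back along $t$ the index obstruction vanishes. Then $\rho_0$ and $\rho_1$ can be matched on $t$ by a unitary $1+\text{compact}$, and this survives the truncation.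

## 4. Essential codimension and the index pairing

All Hilbert spaces are separable, $\mathcal K$ denotes compact operators, and $\chi=\chi_{(1/2,\infty)}$. We use repeatedly that if $T=T^*$ and $\|T-p\|\le c<\frac12$ for a projection $p$, then
$$\text{the spectrum of }T\text{ lies within }c\text{ of }\{0,1\},\quad \|\chi(T)-T\|\le c,\quad\|\chi(T)-p\|\le 2c.\tag{2}$$

**Definition (essential codimension).** For projections $p,q\in B(H)$ with $p-q\in\mathcal K$ let $[p:q]=\mathrm{Index}(qp:\mathrm{ran}\,p\to\mathrm{ran}\,q)$. This is Fredholm, since $pq\cdot qp=p+p(q-p)p$ and $qp\cdot pq=q+q(p-q)q$ are compact perturbations of the identities of $\mathrm{ran}\,p$ and $\mathrm{ran}\,q$.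

If $(\epsilon_n)_{n\ge0}$ is an orthonormal basis, $p=1$, and $q$ is the projection onto $\mathrm{span}\{\epsilon_n:n\ge1\}$, then $[p:q]=1$. Three properties are needed.

- (a) $[p:q]+[q:r]=[p:r]$. The composition $rq\cdot qp$ has index $[p:q]+[q:r]$, and $rq\cdot qp-rp=r(q-p)p$ is compact.
- (b) $[p:q]=0$ if $\|p-q\|<1$. Then $\|p-pqp\|<1$ and $\|q-qpq\|<1$, so $pqp$ is invertible on $\mathrm{ran}\,p$ and $qpq$ on $\mathrm{ran}\,q$. Hence $qp:\mathrm{ran}\,p\to\mathrm{ran}\,q$ is injective and onto.
- (c) $[E'\oplus S:F'\oplus S]=\mathrm{rank}\,E'-\mathrm{rank}\,F'$ for finite-rank projections $E',F'$. The operator is $F'E'\oplus1$, and a linear map between finite-dimensional spaces has index the difference of dimensions.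

**Definition (ample representation, dual algebra).** Let $Y$ be a compact polyhedron. A unital representation $\rho:C(Y)\to B(H)$ is *ample* if $\rho(a)\in\mathcal K$ implies $a=0$. Put
$$D_\rho(Y)=\{T\in B(H):[T,\rho(a)]\in\mathcal K\ \text{for all }a\in C(Y)\}.$$
This is a unital C*-algebra, and $M_n(D_\rho(Y))=D_{\rho\otimes1_n}(Y)$, as one sees entry by entry.

For a unitary $w\in D_\rho(Y)$ and a projection $p\in M_r(C(Y))$, the operator $w\otimes1_r$ commutes with $\rho(p)$ modulo compacts. So $\rho(p)(w\otimes1_r)\rho(p)$ is Fredholm on $\rho(p)H^r$, with inverse modulo compacts given by $w^*$. Its index is constant along paths of unitaries, is additive for products and direct sums of unitaries, is additive for direct sums of projections, and does not change when $p$ is conjugated by a unitary of $M_r(C(Y))$. Using $\rho\otimes1_n$ for unitaries in $M_n(D_\rho(Y))$, we get a homomorphism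
$$\kappa_\rho:K_1(D_\rho(Y))\to\mathrm{Hom}(K^0(Y),\mathbb Z).$$
Moreover $\kappa_\rho[w]([1])=\mathrm{Index}(w)=0$, since $w$ is unitary.

**Example (two points).** Let $Y$ have two points and let $\rho$ act on $\ell^2\oplus\ell^2$ by $a\mapsto a(y_0)\oplus a(y_1)$. It is ample, and $D_\rho(Y)$ consists of the $2\times2$ operator matrices with compact off-diagonal entries. Let $S$ be the unilateral shift and
$$w=\begin{pmatrix}S&1-SS^*\\0&S^*\end{pmatrix}.$$
Since $(1-SS^*)S=0$ and $S^*S=1$, both $ww^*$ and $w^*w$ equal $1$; so $w$ is a unitary in $D_\rho(Y)$. On the two characteristic functions $p_{y_0},p_{y_1}$ we get $\kappa_\rho[w]=\mathrm{Index}(S)=-1$ and $\mathrm{Index}(S^*)=+1$, with sum $0$. The conjugated representation $w\rho(\cdot)w^*$ sends $p_{y_0}$ to $SS^*\oplus0$, and $[SS^*\oplus0:1\oplus0]=-1$. So conjugation by $w$ moves $\rho(p_{y_0})$ by an essential codimension equal to the index.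

**Fact 5.** If $\rho$ is ample, then $\ker\kappa_\rho$ is finite, and the image of $\kappa_\rho$ is $\{h:h([1])=0\}$.

This follows from published theorems as follows. Let $y_0\in Y$ and $J=C_0(Y\setminus\{y_0\})$, so that $C(Y)$ is the unitization of $J$ and $K^0(Y)=\mathbb Z[1]\oplus K_0(J)$. Paschke duality (W. Paschke, Pacific J. Math. 95 (1981); Higson–Roe, *Analytic K-Homology*, Oxford 2000, Chs. 5, 7, 8) gives $K_1(D_\rho(Y))\cong KK(J,\mathbb C)$, under which the index pairing with $K_0(J)$ corresponds, up to sign, to the canonical map $KK(J,\mathbb C)\to\mathrm{Hom}(K_0(J),\mathbb Z)$. By the Universal Coefficient Theorem (Rosenberg–Schochet, Duke Math. J. 55 (1987)) this map is onto with kernel $\mathrm{Ext}(K_1(J),\mathbb Z)$. As $Y$ is a compact polyhedron, $K_1(J)$ is finitely generated, so this kernel is finite. Finally, $\kappa_\rho[w]$ always vanishes on $[1]$, so it is determined by its restriction to $K_0(J)$, and every homomorphism on $K_0(J)$, extended by $0$ on $[1]$, occurs.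

## 5. The class of $e$ does not come from $\mathbb R^{2k}$

We recall that the Chern character $\mathrm{ch}:K^0(\cdot)\to H^{ev}(\cdot;\mathbb Q)$ is natural, that $K^0(S^{2k})\cong\mathbb Z^2$ with $K^0(S^{2k})/\mathbb Z[1]\cong\mathbb Z$, and that $\mathrm{ch}$ is injective on $K^0(S^{2k})$. As before $X=S^{2k}$.

**Lemma 6.** $[e]\notin\mathbb Z[1]$ in $K^0(X)$.

**Proof.** We compute the top degree of $\mathrm{ch}(e)$ and see that it is not zero. The Grassmann connection of the bundle defined by $e$ has curvature $e(de)^2$. From $e^2=e$ we get $de=e\,de+de\,e$, hence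
$$e(de)^2=(de-de\,e)\,de=(de)^2-de\,(de-de\,e)=(de)^2e,$$
so $(e(de)^2)^k=e(de)^{2k}$. By Chern–Weil theory the degree-$2k$ component of $\mathrm{ch}(e)$ is a nonzero multiple of the class of
$$\mathrm{Tr}\big(e(de)^{2k}\big)=2^{-2k-1}\big(\mathrm{Tr}\,(dF)^{2k}+\mathrm{Tr}(F(dF)^{2k})\big).$$
A product of $j$ distinct $\gamma$'s with $1\le j\le2k$ has trace $0$. If $j$ is even, it anticommutes with each of its factors (which commutes with itself and anticommutes with the $j-1$ others). If $j$ is odd, then $j<2k+1$, and it anticommutes with any absent $\gamma_i$. A matrix anticommuting with a unitary has trace $0$.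

In $(dF)^{2k}=\sum\gamma_{i_1}\cdots\gamma_{i_{2k}}\,dx_{i_1}\cdots dx_{i_{2k}}$ only distinct indices occur, so its trace is $0$. In $F(dF)^{2k}=\sum x_{i_0}\gamma_{i_0}\gamma_{i_1}\cdots\gamma_{i_{2k}}\,dx_{i_1}\cdots dx_{i_{2k}}$ the indices $i_1,\dots,i_{2k}$ are distinct. If $i_0$ is one of them, the matrix is $\pm$ a product of $2k-1$ distinct $\gamma$'s, with trace $0$. If not, put $i=i_0$. Sorting $i_1,\dots,i_{2k}$ changes the product of the $\gamma$'s and the product of the $dx$'s by the same sign, so each of the $(2k)!$ orders contributes the same, and $\gamma_i\gamma_0\cdots\widehat{\gamma_i}\cdots\gamma_{2k}=(-1)^i\lambda\cdot1$ has trace $(-1)^i\lambda D$. Hence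
$$\mathrm{Tr}(F(dF)^{2k})=\lambda D\,(2k)!\sum_i(-1)^ix_i\,dx_0\cdots\widehat{dx_i}\cdots dx_{2k},$$
a nonzero multiple of the volume form of the sphere, whose class is not $0$. So $\mathrm{ch}(e)\notin H^0(X;\mathbb Q)$, while $\mathrm{ch}(m[1])\in H^0(X;\mathbb Q)$ for all $m\in\mathbb Z$. $\square$

**Lemma 7.** Let $g:X\to\mathbb R^{2k}$ be continuous with $Y=g(X)$ a compact polyhedron. Then $g^*K^0(Y)\subset\mathbb Z[1]$.

**Proof.** We first show that $Y$ has no cohomology in degree $2k$. A compact polyhedron in $\mathbb R^{2k}$ is a subcomplex of a triangulated $2k$-cube $C$. There are no $(2k+1)$-simplices, so $H_{2k+1}(C,Y;\mathbb Q)=0$, and by the exact sequence of the pair $H_{2k}(Y;\mathbb Q)$ injects into $H_{2k}(C;\mathbb Q)=0$. So $H^{2k}(Y;\mathbb Q)=0$. Now let $\zeta\in K^0(Y)$. By naturality $\mathrm{ch}(g^*\zeta)=g^*\mathrm{ch}(\zeta)$ has no component in degree $2k$, and the sphere has no cohomology in degrees strictly between $0$ and $2k$. So $\mathrm{ch}(g^*\zeta)\in H^0(X;\mathbb Q)$, where it is the rank $m\in\mathbb Z$ of $g^*\zeta$. Thus $\mathrm{ch}(g^*\zeta-m[1])=0$, and by injectivity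 $g^*\zeta=m[1]$. $\square$

For instance, if $g$ forgets the coordinate $x_0$, then $Y$ is a ball (which is homeomorphic to a cube), $K^0(Y)=\mathbb Z[1]$, and the conclusion is clear. The lemma allows every polyhedral image, with no control on its topology in lower degrees.

## 6. An index that dies on every map to $\mathbb R^{2k}$

**Lemma 8.** There are a unital ample representation $\pi$ of $C(X)$, diagonal in an orthonormal basis, and a unitary $w\in D_\pi(X)$ with $\kappa_\pi[w]([e])\ne0$.

**Proof.** Let $(\xi_i)$ be a sequence in $X$ containing each point of a countable dense set infinitely often, and let $\pi(a)=\mathrm{diag}(a(\xi_i))$ on $\ell^2(\mathbb N)$. If $\pi(a)$ is compact, then $a(\xi_i)\to0$; each dense point occurs infinitely often, so $a$ vanishes on a dense set and $a=0$. Hence $\pi$ is ample. Let $h:K^0(X)\to K^0(X)/\mathbb Z[1]\cong\mathbb Z$ be the quotient map. Then $h([1])=0$, and $h([e])\ne0$ by Lemma 6. By Fact 5 there are $m$ and a unitary $w\in M_m(D_\pi(X))$ with $\kappa_\pi[w]=h$. Now $M_m(D_\pi(X))=D_{\pi\otimes1_m}(X)$, and $\pi\otimes1_m$ is again diagonal and ample, with the same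 index operators. Replace $\pi$ by $\pi\otimes1_m$. $\square$

Fix $\pi$ and $w$, and let $H$ be the Hilbert space of $\pi$. The next lemma shows that $w$ becomes almost trivial when we restrict attention to functions factoring through a map to $\mathbb R^{2k}$.

**Lemma 9.** Let $g:X\to\mathbb R^{2k}$ be as in Lemma 7 and $\rho=\pi\circ g^*:C(Y)\to B(H)$. Then $\rho$ is ample, $w\in D_\rho(Y)$, and $[w]$ has finite order in $K_1(D_\rho(Y))$.

**Proof.** If $\rho(a)=\pi(a\circ g)$ is compact, then $a\circ g=0$, and $a=0$ as $g$ maps onto $Y$. Commuting modulo compacts with $\pi(C(X))$ implies the same for $\rho(C(Y))$, so $D_\pi(X)\subset D_\rho(Y)$. For a projection $q$ over $C(Y)$, the Fredholm operators for $(\rho,q)$ and $(\pi,g^*q)$ are the same, so $\kappa_\rho[w]([q])=\kappa_\pi[w](g^*[q])$. By Lemma 7 this is a multiple of $\kappa_\pi[w]([1])=0$. So $[w]\in\ker\kappa_\rho$, which is finite by Fact 5. $\square$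

Triviality in $K_1$ must now be turned into a statement about operators: if $W$ is connected to $1$, then a compact correction makes $W$ almost commute with finitely many functions.

**Lemma 10.** Let $\rho:C(Y)\to B(\mathcal H)$ be a unital representation that is diagonal in some orthonormal basis, and let $W$ lie in the identity component of the unitary group of $D_\rho(Y)$. For every finite $G\subset C(Y)$ and $\varepsilon>0$ there is a unitary $U\in1+\mathcal K(\mathcal H)$ with $\|UW\rho(a)W^*U^*-\rho(a)\|<\varepsilon$ for $a\in G$.

**Proof.** The identity component consists of finite products of exponentials, so $W=\prod_j\exp(ih_j)$ with $h_j=h_j^*\in D_\rho(Y)$. Let $R_\nu$ be the projection onto the span of the first $\nu$ basis vectors. It commutes with $\rho$. Put $h_j^\nu=(1-R_\nu)h_j(1-R_\nu)$ and $W^\nu=\prod_j\exp(ih_j^\nu)$, a unitary. We check two things.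

First, $W^\nu-W\in\mathcal K$. Indeed $h_j^\nu-h_j$ has finite rank, so modulo $\mathcal K$ the exponentials, and hence the products, agree.

Second, $[W^\nu,\rho(a)]\to0$ for $a\in G$. Since $R_\nu$ commutes with $\rho(a)$,
$$[h_j^\nu,\rho(a)]=(1-R_\nu)[h_j,\rho(a)](1-R_\nu)\to0$$
in norm, because $[h_j,\rho(a)]$ is compact. For $h=h^*$ and any $x$,
$$[e^{ih},x]=\int_0^1\frac{d}{ds}\big(e^{ish}xe^{i(1-s)h}\big)ds=\int_0^1e^{ish}\,i[h,x]\,e^{i(1-s)h}\,ds,$$
so $\|[e^{ih},x]\|\le\|[h,x]\|$, and for products $\|[W^\nu,\rho(a)]\|\le\sum_j\|[h_j^\nu,\rho(a)]\|\to0$.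

Let $U=W^\nu W^*$. It is a unitary in $1+\mathcal K$, and $\|UW\rho(a)W^*U^*-\rho(a)\|=\|W^\nu\rho(a)W^{\nu*}-\rho(a)\|=\|[W^\nu,\rho(a)]\|<\varepsilon$ for large $\nu$. $\square$

## 7. Cutting down to matrices: proof of Proposition 11

Let $\eta_j=x_{2j-1}+ix_{2j}$ for $j\le k$ and $\eta_{k+1}=x_0$. These are contractions in $C(X)$, and $e(\bar\eta)=e$.

**Step 1: replace the terms by maps with polyhedral image.** This makes Lemma 9 applicable. Let $f^{(i)}=t^{(i)}(\bar\eta):X\to\mathbb C^k=\mathbb R^{2k}$. Take a triangulation of $X$ so fine that each $f^{(i)}_l$ varies by at most $\delta/8$ on each simplex, and let $g^{(i)}$ agree with $f^{(i)}$ at the vertices and be affine in barycentric coordinates on each simplex. The value $g^{(i)}_l(x)$ is a convex combination of values of $f^{(i)}_l$ at vertices of a simplex containing $x$, so $|f^{(i)}_l-g^{(i)}_l|\le\delta/8$. The image of a simplex is the convex hull of the images of its vertices, so $Y_i=g^{(i)}(X)$ is a finite union of convex polytopes, a compact polyhedron.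

**Step 2: find one unitary $W$ that is connected to $1$ for all terms at once.** Write $\pi_i=\pi\circ g^{(i)*}$. By Lemma 9, $[w]$ has finite order in each $K_1(D_{\pi_i}(Y_i))$. Let $r\ge1$ be a common multiple of these $s$ orders. Then $r[w]=0$ in each group, which means that $w^{\oplus r}\oplus1_{n-r}$ is in the identity component of the unitary group of $M_n(D_{\pi_i}(Y_i))$ once $n\ge r$ is large. Choose $n$ that works for all $i$ and put $W=w^{\oplus r}\oplus1_{n-r}$. Multiplying by $r$ removes the torsion, and since $r\neq0$ the pairing with $[e]$ stays nonzero: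
$$d:=r\,\kappa_\pi[w]([e])\ne0 .$$

**Step 3: set up the two representations and match them on each term.** Put $\mathcal H=H^n$, $\rho_1=\pi\otimes1_n$ and $\rho_0=W\rho_1(\cdot)W^*$, unital representations of $C(X)$. As $W\in M_n(D_\pi(X))=D_{\rho_1}(X)$, the difference $\rho_0(a)-\rho_1(a)=[W,\rho_1(a)]W^*$ is compact. For each $i$ the representation $\rho_1\circ g^{(i)*}=\pi_i\otimes1_n$ of $C(Y_i)$ is diagonal, and $W$ is in the identity component of the unitary group of $D_{\pi_i\otimes1_n}(Y_i)=M_n(D_{\pi_i}(Y_i))$. Lemma 10, applied to the $k$ complex coordinate functions of $Y_i$, whose pullbacks are the $g^{(i)}_l$, gives unitaries $U_i\in1+\mathcal K(\mathcal H)$ with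
$$\|U_i\rho_0(g^{(i)}_l)U_i^*-\rho_1(g_l^{(i)})\|<\delta/4\qquad(1\le i\le s,\ 1\le l\le k).\tag{3}$$

**Step 4: truncate.** This produces the matrices. Take an orthonormal basis of $\mathcal H$ in which $\rho_1$ is diagonal, let $R_N$ be the projection onto the span of the first $N$ basis vectors, and identify $B(R_N\mathcal H)=M_N$. Then $[R_N,\rho_1(a)]=0$, and for compact $c$ we have $\|c-R_NcR_N\|\to0$ and $[R_N,c]\to0$. Since $\rho_0(a)-\rho_1(a)$ and $U_i-1$ are compact,
$$[R_N,\rho_0(a)]\to0,\qquad[R_N,U_i]\to0 \quad\text{in norm}.\tag{4}$$
Define contractions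
$$a_j=R_N\rho_0(\eta_j)R_N,\qquad b_j=R_N\rho_1(\eta_j)R_N\qquad(1\le j\le k+1).$$

**Step 5: item 1, the tuples match on each term.** Since $R_N$ commutes with $\rho_1$, $t^{(i)}_l(\bar b)=R_N\rho_1(f^{(i)}_l)R_N$. Since $R_N$ asymptotically commutes with the $\rho_0(\eta_j)$, $\|t^{(i)}_l(\bar a)-R_N\rho_0(f^{(i)}_l)R_N\|\to0$. Let $V_i=R_NU_iR_N$. Then
$$\|V_i^*V_i-R_N\|=\|R_NU_i^*(1-R_N)U_iR_N\|\le\|(1-R_N)U_iR_N\|\le\|[U_i,R_N]\|\to0,$$
and likewise for $V_iV_i^*$. So for large $N$ the matrix $V_i$ is invertible, and its unitary part $u_i=V_i|V_i|^{-1}$ satisfies $\|u_i-V_i\|\le\|R_N-|V_i|\|\to0$. Using (4) again,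
$$u_it^{(i)}_l(\bar a)u_i^*=R_NU_i\rho_0(f^{(i)}_l)U_i^*R_N+o(1).$$
Replace $f^{(i)}_l$ by $g^{(i)}_l$ at cost $\delta/8$, pass to $R_N\rho_1(g^{(i)}_l)R_N$ by (3) at cost $\delta/4$, and return to $f^{(i)}_l$ at cost $\delta/8$. So
$$\|u_it^{(i)}_l(\bar a)u_i^*-t^{(i)}_l(\bar b)\|\le\tfrac\delta8+\tfrac\delta4+\tfrac\delta8+o(1)=\tfrac\delta2+o(1)<\delta$$
for all large $N$, uniformly in the finitely many $i,l$.

**Step 6: item 2, the rank for $\bar b$.** As $\rho_1$ is diagonal and is built from point evaluations, $\bar b$ is a direct sum of $N$ evaluations of $\bar\eta$ at points of $X$. So $e(\bar b)$ is a direct sum of $N$ projections of rank $D/2$.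

**Step 7: item 3, the rank for $\bar a$.** The aim is to express the rank defect as an essential codimension. On $\mathcal H\otimes\mathbb C^D$ put $Q=\rho_1(e)$, $Q_0=\rho_0(e)$, $c=Q_0-Q$, which is compact, and $R=R_N\otimes1$. Since $e(\cdot)$ is real-affine in the real and imaginary parts of its variables, $e(\bar a)=RQ_0R$. As $RQ=QR$, the self-adjoint operator $T_N=Q+RcR$ commutes with $R$ and decomposes as
$$T_N=RQ_0R\oplus(1-R)Q=e(\bar a)\oplus(1-R)Q .$$
Also $\theta_N:=\|T_N-Q_0\|=\|c-RcR\|\to0$. Take $N$ so large that $\theta_N<\frac18$. By (2) with $p=Q_0$, the spectrum of $T_N$ is within $\theta_N$ of $\{0,1\}$. Put $E=\chi(e(\bar a))$. Then $\|E-e(\bar a)\|\le\theta_N<\frac18$, and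
$$Q_N:=\chi(T_N)=E\oplus(1-R)Q\qquad\text{satisfies}\qquad\|Q_N-Q_0\|\le2\theta_N<1 .$$
The projections $Q_N,Q_0,Q$ differ by compact operators. By Step 6, $RQ=e(\bar b)$ has rank $ND/2$. Using (c), (a) and (b) of Section 4,
$$\mathrm{rank}\,E-\tfrac{ND}2=\mathrm{rank}\,E-\mathrm{rank}\,RQ=[Q_N:Q]=[Q_N:Q_0]+[Q_0:Q]=[Q_0:Q].$$
Finally, $\widetilde W=W\otimes1_D$ satisfies $Q_0\widetilde W=\widetilde WQ$ and maps $\mathrm{ran}\,Q$ unitarily onto $\mathrm{ran}\,Q_0$. Composing with it does not change the index, so
$$[Q_0:Q]=\mathrm{Index}(QQ_0\widetilde W|_{\mathrm{ran}\,Q})=\mathrm{Index}(Q\widetilde WQ|_{\mathrm{ran}\,Q})=r\,\kappa_\pi[w]([e])=d,$$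
because $W$ is a direct sum of $r$ copies of $w$ and of copies of $1$, which have index $0$. The integer $d$ was fixed in Step 2, before $N$. This proves Proposition 11. $\square$

## 8. From matrices to formulas: proof of Theorem 1

Let $A$ satisfy (H), let $\psi(\bar y)$ be a quantifier-free $L_k$-formula, and let $\varepsilon>0$.

**Step 1: what $\psi$ can see.** We convert $\psi$ into a list of terms and a tolerance. The formula $\psi$ is a continuous function of finitely many atomic formulas $\|t(\bar y)\|$ and $P(t_1(\bar y),\dots,t_j(\bar y))$ with $j\le k$. Let $t^{(1)},\dots,t^{(s)}$ be the tuples of terms occurring, padded by zero terms to length $k$. On the unit ball all these terms take values in some fixed ball, where each $P^A$ and the norm are bounded, uniformly continuous and invariant under $\mathrm{Ad}\,u$ for unitaries $u\in A$. The continuous function combining the atomic formulas is uniformly continuous on the bounded set of their values. So there is $\delta>0$ such that for tuples $\bar a,\bar b$ in the unit ball of $A$: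
$$\begin{gathered}\text{if for each }i\text{ there is a unitary }u_i\in A\text{ with }\|u_it^{(i)}_l(\bar a)u_i^*-t^{(i)}_l(\bar b)\|<\delta\text{ for all }l,\\ \text{then }|\psi(\bar a)-\psi(\bar b)|<\varepsilon.\end{gathered}\tag{5}$$
Definability of the predicates enters only here, through boundedness, uniform continuity and invariance.

**Step 2: place the matrices in $A$.** Take $d$ and $N_1$ from Proposition 11 for these $t^{(i)}$ and $\delta$. By (H) there is a unital $*$-homomorphism from some $F=\bigoplus_hM_{N_h}\neq 0$ to $A$ with all $N_h\ge N_1$. Discard the summands in its kernel. What remains is nonzero, as $A\ne0$, and it maps injectively and still unitally; identify it with its image and call it $F$ again. Let $\bar a,\bar b\in F$ be the direct sums of the tuples given by Proposition 11 in the $M_{N_h}$. The direct sums of the unitaries $u_i$ are unitaries of $A$, because $F$ contains the unit of $A$. So (5) applies and $|\psi(\bar a)-\psi(\bar b)|<\varepsilon$.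

**Step 3: $\varphi_k(\bar b)=0$.** In each $M_D(M_{N_h})$ the projections $e(\bar b)$ and $p_0$ both have rank $N_hD/2$. So there is a partial isometry $v\in M_D(F)$ with $v^*v=e(\bar b)$ and $vv^*=p_0$. Its entries are contractions, so it is allowed in (1).

**Step 4: $\varphi_k(\bar a)=1$.** This is where stable finiteness is used. Suppose $\varphi_k(\bar a)<1$. Then there is $v\in M_D(A)$ such that all entries of $v^*v-e(\bar a)$ and of $vv^*-p_0$ have norm $<\frac1{8D}$. The norm of a $D\times D$ matrix is at most $D$ times the largest norm of an entry, so $\|v^*v-e(\bar a)\|<\frac18$ and $\|vv^*-p_0\|<\frac18$. Let $E\in M_D(F)$ be the direct sum of the projections from item 3 of Proposition 11; then $\|e(\bar a)-E\|<\frac18$. Hence $\|v^*v-E\|<\frac14$ and $\|vv^*-p_0\|<\frac14$. By (2),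
$$\|\chi(v^*v)-E\|<\tfrac12,\qquad\|\chi(vv^*)-p_0\|<\tfrac12,$$
and $\chi$ is continuous on the two spectra. Projections at distance less than $1$ are equivalent, so $\chi(v^*v)\sim E$ and $\chi(vv^*)\sim p_0$. Let $z=v\,f(v^*v)$ with $f(x)=\chi(x)x^{-1/2}$ (and $f=0$ where $\chi=0$), which is continuous on the spectrum. Then $z^*z=\chi(v^*v)$ and $zz^*=vf(v^*v)^2v^*=vv^*f(vv^*)^2=\chi(vv^*)$. So $\chi(v^*v)\sim\chi(vv^*)$, and altogether $E\sim p_0$ in $M_D(A)$.

But in every summand the rank of $E$ minus the rank of $p_0$ is the same number $d\ne0$. If $d>0$, then $p_0$ is equivalent in $M_D(F)$ to a proper subprojection $E'$ of $E$, and $E\sim p_0\sim E'<E$. If $d<0$, the same holds with $E$ and $p_0$ exchanged. Either way a projection in $M_D(A)$ is equivalent to a proper subprojection of itself, contradicting stable finiteness. Note that it matters that $d$ does not depend on $N$: with different signs in different summands neither projection would have to dominate the other.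

**Step 5: conclusion.** We have
$$1=|\varphi_k(\bar a)-\varphi_k(\bar b)|\le2\sup_{\bar y}|\varphi_k(\bar y)-\psi(\bar y)|+\varepsilon ,$$
and $\varepsilon>0$ was arbitrary, so the supremum is at least $\frac12$. As $0\le\varphi_k\le1$, the constant $\psi=\frac12$ attains the bound. This proves Theorem 1, and with it Corollary 2. $\square$

The argument of Steps 3 and 4 also applies to the tuples of Section 1: inside $A=M_N$ with $N\ge5$, where $\frac1{2N}<\frac18$, one gets $\varphi_1=1$ on the spin tuple and $\varphi_1=0$ on the diagonal tuple. And taking among the terms $t^{(i)}$ the tuples $(\omega,0,\dots,0)$ for finitely many words $\omega$, item 1 of Proposition 11 gives $|\mathrm{tr}\,\omega(\bar a)-\mathrm{tr}\,\omega(\bar b)|<\delta$. So the traces of words, which determine everything in a fixed $M_N$ by Lemma 4, do not determine $\varphi_k$ with any uniformity in $N$.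

## 9. AF algebras, II$_1$ factors and full matrix algebras: proof of Corollary 3

**Step 1: II$_1$ factors satisfy (H).** They are stably finite and contain every $M_N$ unitally.

**Step 2: AF algebras without nonzero finite-dimensional quotients satisfy (H).** Let $A=\overline{\bigcup F_j}$ with $F_1\subset F_2\subset\cdots$ finite-dimensional, all containing the unit of $A$.

For stable finiteness, let $v\in M_m(A)$ with $v^*v=1$, and choose $x\in M_m(F_j)$ close to $v$. Then $x^*x$ is close to $1$, so $x$ is left invertible, hence invertible in the finite-dimensional algebra $M_m(F_j)$, with $\|x^{-1}\|=\|(x^*x)^{-1}\|^{1/2}$ close to $1$. So $v=x(1+x^{-1}(v-x))$ is invertible, and an invertible isometry is unitary.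

Suppose (H) fails. Then for some $N_0$ every $F_j$ has a simple summand of size $<N_0$; call such summands small. If $B$ is a small summand of $F_{j+1}$, then some summand of $F_j$ maps nontrivially into $B$, since the inclusion is unital, and any such summand has size at most that of $B$, hence is small. So for each $j$ there is a chain of small summands $B_1\to B_2\to\cdots\to B_j$ with nonzero maps. There are finitely many summands at each level, so König's lemma gives an infinite chain: small summands $B_j\subset F_j$ with $B_j\to B_{j+1}$ nonzero for all $j$. Their sizes are nondecreasing and bounded, so they equal some $s$ for $j\ge j_0$.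

For $j\ge j_0$ consider the unital map $F_j\to B_{j+1}\cong M_s$. The sizes of the summands of $F_j$, counted with multiplicity, add up to $s$, and $B_j$, of size $s$, has multiplicity at least $1$. So the map is an isomorphism on $B_j$ and zero on the other summands. Hence, with $B_j$ and $B_{j+1}$ identified by this isomorphism, the coordinate maps $F_j\to B_j\cong M_s$ for $j\ge j_0$ are compatible. They define a $*$-homomorphism from $\bigcup F_j$ onto $M_s$, which is contractive and extends to $A$. So $A$ has a nonzero finite-dimensional quotient, a contradiction. Thus (H) holds and Theorem 1 applies.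

A unital infinite-dimensional simple AF algebra has only itself as a nonzero quotient, so it is covered, and infinite-dimensional UHF algebras are of this kind. As in the proof of Corollary 2, no finite family of definable predicates gives such an algebra quantifier elimination. It remains to treat the finite-dimensional simple case, $A=M_n$ with normalized trace $\mathrm{tr}$.

**Step 3: $\mathrm{Re}\,\mathrm{tr}$ is definable in $M_n$.** We write the trace as an infimum over unitaries. For $x\in M_n$, with $\pi$ the number,
$$|\mathrm{tr}(x)|=\inf_{v_1,\dots,v_{n^2}}\Big\|\tfrac1{n^2}\sum_ju_jxu_j^*\Big\|,\qquad u_j=\exp\big(i\pi\tfrac{v_j+v_j^*}2\big),$$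
with $v_j$ ranging over the unit ball. Every choice of the $v_j$ gives a norm at least $|\mathrm{tr}(x)|$, since averaging preserves $\mathrm{tr}$ and $|\mathrm{tr}|\le\|\cdot\|$. Equality is attained: every unitary of $M_n$ is $\exp(i\pi h)$ with $h=h^*$, $\|h\|\le1$, and averaging over the $n^2$ clock-and-shift unitaries gives $\mathrm{tr}(x)1$. Replacing $\exp$ by its Taylor polynomials, which converge uniformly on bounded sets, exhibits $|\mathrm{tr}|$ on each ball as a uniform limit of formulas. Then $\mathrm{Re}\,\mathrm{tr}(x)=\frac14\big(|\mathrm{tr}(x+1)|^2-|\mathrm{tr}(x-1)|^2\big)$ is definable.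

**Step 4: every model of $\mathrm{Th}(M_n)$ is isomorphic to $M_n$.** This reduces the definition of quantifier elimination to one structure. If $M$ is a model, then by the Keisler–Shelah theorem $M$ and $M_n$ have isomorphic ultrapowers. The balls of $M_n$ are compact, so an ultrapower of $M_n$ is $M_n$. Hence $M$ embeds in $M_n$, so its balls are compact too, and $M$ equals its ultrapower, which is isomorphic to $M_n$.

**Step 5: quantifier elimination.** We approximate formulas by polynomials in traces of words. Fix sorts for the variables. The product of the corresponding balls of $M_n$ is compact, and so is its quotient by the compact unitary group, the space of unitary orbits of tuples, which is Hausdorff. The functions $\mathrm{Re}\,\mathrm{tr}\,\omega(\bar x)$ and $\mathrm{Im}\,\mathrm{tr}\,\omega(\bar x)=\mathrm{Re}\,\mathrm{tr}(-i\omega(\bar x))$, for $*$-words $\omega$, are quantifier-free in $L_{C^*}\cup\{\mathrm{Re}\,\mathrm{tr}\}$ (after rescaling terms), continuous on this space, and separate its points by Lemma 4. Real polynomials in them form a point-separating algebra containing the constants. By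 the Stone–Weierstrass theorem they approximate uniformly every continuous unitarily invariant function. Every formula of $L_{C^*}\cup\{\mathrm{Re}\,\mathrm{tr}\}$ is such a function. So $M_n(\mathbb C)$ has quantifier elimination with the single extra predicate $\mathrm{Re}\,\mathrm{tr}$, and Corollary 3 is proved. $\square$
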